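\title{Conditional bases with Property~(A) in renormings of $\ell_p$}

\begin{abstract}
A Schauder basis has Property~(A) if the norm of a vector does not change when coefficients of maximal modulus are moved to unoccupied positions and given new signs. We show that for every $1<p<\infty$ the space $\ell_p$ has an equivalent norm under which it has a conditional Schauder basis with Property~(A). Thus reflexivity, and even isomorphism with a Hilbert space, does not force such bases to be unconditional. The proof combines a general recipe for norms with Property~(A), a way to plant a given conditional basis on dyadic blocks of coordinates, and an explicit conditional basis of $\ell_p$ formed by the shifts of the Taylor coefficients of $(1-z)^{-\gamma}$.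
\end{abstract}

\section{Introduction}

Let $\mathbb{X}$ be a Banach space over $\mathbb{F}=\mathbb{R}$ or $\mathbb{C}$. A sequence $\mathcal{X}=(\mathbf{x}_n)_{n=1}^\infty$ in $\mathbb{X}$ is a \emph{Schauder basis} if every $x\in\mathbb{X}$ has a unique norm-convergent expansion $x=\sum_n\mathbf{x}_n^*(x)\,\mathbf{x}_n$. The basis is \emph{unconditional} if all these series converge after every rearrangement of their terms, and \emph{conditional} otherwise. Put $\mathbb{E}=\{\varepsilon\in\mathbb{F}:|\varepsilon|=1\}$, and for $x\in\mathbb{X}$, a finite set $A\subset\mathbb{N}$ and $\varepsilon\in\mathbb{E}^A$ put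
\[
\operatorname{supp}x=\{n:\mathbf{x}_n^*(x)\ne0\},\qquad \|x\|_\infty=\sup_n|\mathbf{x}_n^*(x)|,\qquad \mathbf{1}_{\varepsilon,A}=\sum_{n\in A}\varepsilon_n\mathbf{x}_n,\qquad P_Ax=\sum_{n\in A}\mathbf{x}_n^*(x)\,\mathbf{x}_n .
\]

\begin{definition}
The basis $\mathcal{X}$ has \emph{Property~(A)} if
\[
\|x+t\,\mathbf{1}_{\varepsilon,A}\|=\|x+t\,\mathbf{1}_{\eta,B}\|
\]
whenever $x\in\mathbb{X}$, $t>0$, $\|x\|_\infty\le t$, the sets $A,B\subset\mathbb{N}$ are finite with $|A|=|B|$ and $(A\cup B)\cap\operatorname{supp}x=\emptyset$, and $\varepsilon\in\mathbb{E}^A$, $\eta\in\mathbb{E}^B$.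
\end{definition}

The unit vector basis of $\ell_p$ has Property~(A), because its norm is invariant under all permutations and all sign changes of the coefficients. Property~(A) asks for this invariance only for the coefficients of maximal modulus. Two observations suggest that it might still force unconditionality in a space with good geometry.

First, Property~(A) contains an isometric fragment of unconditionality. Suppose $x=x'+t\varepsilon\mathbf{x}_n$ with $n\notin\operatorname{supp}x'$, $|\varepsilon|=1$ and $\|x'\|_\infty\le t$. Then $x'$ is the midpoint of $x'+t\varepsilon\mathbf{x}_n$ and $x'-t\varepsilon\mathbf{x}_n$, which have the same norm, so $\|x'\|\le\|x\|$. Removing coefficients one at a time in order of decreasing modulus gives $\|x-P_Ax\|\le\|x\|$ whenever $A$ is a finite set such that $|\mathbf{x}_n^*(x)|\ge|\mathbf{x}_k^*(x)|$ for $n\in A$, $k\notin A$. Unconditionality is the same kind of bound, with a constant, for all finite sets $A$.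

Second, in a Hilbert space with its own norm the guess is correct. For $i\ne j$ the number $\|\mathbf{x}_i+\varepsilon\mathbf{x}_j\|^2$ does not depend on $\varepsilon\in\mathbb{E}$; comparing $\varepsilon$ with $-\varepsilon$ gives $\operatorname{Re}\langle\mathbf{x}_i,\varepsilon\mathbf{x}_j\rangle=0$ for all $\varepsilon$. So the basis is orthogonal, and hence unconditional.

It is known that conditional Schauder bases with Property~(A) exist in some non-reflexive Banach spaces. The following question comes from \cite{AABB}.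

\medskip
\noindent\textbf{Question.} \emph{Is there a reflexive Banach space with a conditional Schauder basis that has Property~(A)?}
\medskip

The answer is yes, and a renorming of a Hilbert space suffices. To measure conditionality, let $k_m(\mathcal{X})$ be the supremum of the operator norms $\|P_A\|$ over all sets $A$ contained in the set of the first $m$ indices of the basis.

\begin{theorem}\label{thm:lp}
For every $1<p<\infty$ there is an equivalent norm on $\ell_p$ under which $\ell_p$ has a conditional Schauder basis $\mathcal{X}$ with Property~(A). For each $\gamma\in(0,1-\frac1p)$ the norm and the basis can be chosen so that, for some $c>0$, $k_m(\mathcal{X})\ge c(\log m)^\gamma$ for all large $m$.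
\end{theorem}

Since $\ell_p$ is reflexive for $1<p<\infty$, this answers the question; with $p=2$ the space is isomorphic to a Hilbert space, so super-reflexivity does not force unconditionality either. Theorem~\ref{thm:lp} is a case of a general transfer principle. We write $c_{00}$ for the space of finitely supported scalar sequences and $\|a\|_p=(\sum_j|a_j|^p)^{1/p}$.

\begin{theorem}\label{thm:general}
Let $1<p<\infty$. Let $H$ be a Banach space with a conditional Schauder basis $\mathcal{H}=(h_j)_{j\ge0}$ such that $\sup_j\|h_j\|<\infty$ and, for some constant $C_0$,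
\begin{equation}\label{eq:lower}
\|a\|_p\le C_0\Big\|\sum_ja_jh_j\Big\|\qquad(a\in c_{00}).
\end{equation}
Then some equivalent norm on $\ell_p\oplus H$ admits a conditional Schauder basis $\mathcal{X}$ with Property~(A), and there is $c>0$ with $k_{2^N-1}(\mathcal{X})\ge c\,k_N(\mathcal{H})$ for all $N\ge1$.
\end{theorem}

\begin{corollary}\label{cor:super}
Every infinite-dimensional super-reflexive space $H$ with a Schauder basis is complemented in a super-reflexive space having a conditional Schauder basis with Property~(A).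
\end{corollary}

Section~\ref{sec:recipe} constructs a family of norms on $c_{00}$ for which Property~(A) holds automatically; the family has a free parameter, a set $\Theta$ of bounded sequences. Section~\ref{sec:blocks} chooses $\Theta$ so that the norm contains a copy of the basis of $H$, and proves Theorem~\ref{thm:general}. Section~\ref{sec:lp} builds a basis of $H=\ell_p$ that satisfies the hypotheses, and Section~\ref{sec:super} proves Corollary~\ref{cor:super}.

\section{Conventions}\label{sec:conv}

Throughout, $1<p<\infty$ and $\frac1p+\frac1q=1$. The unit vectors of $c_{00}$ are denoted by $e_n$, and $P_A$ is the coordinate projection onto $A$. We write $\alpha\asymp\beta$ if $c\beta\le\alpha\le C\beta$ with positive constants $c,C$ that do not depend on the vectors and indices involved, and $\simeq$ for isomorphism of Banach spaces. Two textbook facts on bases are used.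
\begin{itemize}
\item[(B1)] A sequence $(\mathbf{x}_n)$ of nonzero vectors with dense linear span is a Schauder basis if and only if there is $K$ with $\|\sum_{n\le N}a_n\mathbf{x}_n\|\le K\|\sum_{n\le N'}a_n\mathbf{x}_n\|$ for all $N\le N'$ and all scalars $a_n$. The least such $K$ is the \emph{basis constant}.
\item[(B2)] A Schauder basis $\mathcal{X}$ is unconditional if and only if $\|P_A\|$ is bounded over all finite sets $A$, that is, if and only if $\sup_mk_m(\mathcal{X})<\infty$.
\end{itemize}

The construction rests on the weights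
\[
w_j=j^{1/p}-(j-1)^{1/p}\qquad(j\ge1),
\]
the amount by which the $\ell_p$ norm of a vector with $j-1$ unimodular coefficients grows when one more is added. They decrease because $u\mapsto u^{1/p}$ is concave, $w_1=1$, and
\begin{equation}\label{eq:w}
\tfrac1p\,j^{-1/q}\le w_j\le j^{-1/q}.
\end{equation}
The lower bound is the mean value theorem, and the upper bound follows from $(1-\frac1j)^{1/p}\ge1-\frac1j$. In particular $w_j\to0$, so that, by telescoping,
\begin{equation}\label{eq:tele}
\sum_{n\ge1}(w_{m+n}-w_{m+M+n})=\sum_{j=1}^Mw_{m+j}\qquad(m\ge0,\ M\ge1).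
\end{equation}

\section{Norms that cannot see their largest coefficients}\label{sec:recipe}

A conditional norm on $c_{00}$ must involve linear functionals $x\mapsto\sum_n\omega_nx_n$ in which cancellation occurs. Such a functional registers the position and the sign of every coefficient, the largest ones included, and this is what Property~(A) forbids. The way out is to define the norm as a supremum of quantities
\[
\|P_Ax\|_p+\Big|\sum_{n\notin A}\omega_nx_n\Big|,
\]
in which a finite set $A$ is measured in $\ell_p$ and only the remaining coordinates are fed to the functional, and to arrange that it always pays to move a coordinate of maximal modulus into $A$. The supremum can then be restricted to sets $A$ that contain these coordinates, and there their positions and signs are invisible.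

Let us see what this requires. If $|A|\le m$ and all coefficients have modulus at most $t$, moving a coordinate of modulus $t$ into $A$ gains at least $tw_{m+1}$ in the first term. It may lose $t|\omega_n|$ in the second term. So the weights that accompany a set of size $m$ must be at most of order $w_{m+1}$, and they must therefore depend on $m$. This creates a second loss: passing from $m$ to $m+1$ changes all the other weights. For the weights $w_{m+n}$ both losses are at most $tw_{m+1}$, the second by \eqref{eq:tele}, and a factor $\frac12$ makes their sum affordable.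

\begin{definition}\label{def:norm}
Let $\Theta$ be a nonempty set of scalar sequences $\theta=(\theta_n)_{n\ge1}$ with $|\theta_n|\le1$ for all $n$. A triple $(A,m,\theta)$ is \emph{admissible} if $m\ge0$ is an integer, $A\subset\mathbb{N}$, $|A|\le m$ and $\theta\in\Theta$. For $x\in c_{00}$ put
\[
\Phi_{A,m,\theta}(x)=\|P_Ax\|_p+\frac12\Big|\sum_{n\notin A}\theta_nw_{m+n}x_n\Big|,\qquad \|x\|_\Theta=\sup\Phi_{A,m,\theta}(x),
\]
the supremum being taken over all admissible triples.
\end{definition}

Each $\Phi_{A,m,\theta}$ is a seminorm, and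
\begin{equation}\label{eq:crude}
\|x\|_p\le\|x\|_\Theta\le\|x\|_p+\frac12\sum_nw_n|x_n|,
\end{equation}
where the lower bound comes from $A=\operatorname{supp}x$. So $\|\cdot\|_\Theta$ is a norm on $c_{00}$.

\begin{example}\label{ex:two}
Let $p=2$, let $\Theta$ consist of the single sequence $(1,1,1,\dots)$, and let $y=se_1+\varepsilon e_n$ with $0\le s\le1$, $|\varepsilon|=1$, $n\ge2$. Sort the admissible triples by $A\cap\{1,n\}$.
\begin{itemize}
\item If $A\cap\{1,n\}=\{1,n\}$, the value is $\sqrt{1+s^2}$.
\item If $A\cap\{1,n\}=\{n\}$, then $m\ge1$ and the value is $1+\frac s2w_{m+1}$, which is largest for $m=1$.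
\item If $A\cap\{1,n\}=\{1\}$, then $m\ge1$ and the value is $s+\frac12w_{m+n}\le s+w_2\le\sqrt{1+s^2}$, because $\sqrt{1+s^2}-s$ decreases on $[0,1]$ to $\sqrt2-1=w_2$.
\item If $A\cap\{1,n\}=\emptyset$, the value is $\frac12|sw_{m+1}+\varepsilon w_{m+n}|\le1$.
\end{itemize}
The last two classes depend on $n$ and $\varepsilon$, and they never win. Hence $\|y\|_\Theta=\max\{1+\frac s2w_2,\sqrt{1+s^2}\}$ for all $n$ and $\varepsilon$. For $0<s<w_2$ we have $\sqrt{1+s^2}\le1+\frac{s^2}2<1+\frac s2w_2$, so this is not the $\ell_2$ norm: the small coefficient is measured by the functional.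
\end{example}

The general case needs only the exchange of one coordinate.

\begin{lemma}[Exchange]\label{lem:exchange}
Let $y\in c_{00}$, let $|y_{\nu}|=\|y\|_\infty=t$, and let $(A,m,\theta)$ be admissible with $\nu\notin A$. Then $(A\cup\{\nu\},m+1,\theta)$ is admissible and $\Phi_{A\cup\{\nu\},m+1,\theta}(y)\ge\Phi_{A,m,\theta}(y)$.
\end{lemma}

\begin{proof}
Put $A'=A\cup\{\nu\}$; then $|A'|\le m+1$. We may assume $t>0$.

\emph{The gain.} Let $s=\|P_Ay\|_p$. Then $s\le tm^{1/p}$, since $|A|\le m$ and $\|y\|_\infty=t$, and $\|P_{A'}y\|_p=(s^p+t^p)^{1/p}$. The function $s\mapsto(s^p+t^p)^{1/p}-s$ has derivative $(s^p/(s^p+t^p))^{1/q}-1\le0$, so on $[0,tm^{1/p}]$ it is smallest at the right endpoint. Thus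
\[
\|P_{A'}y\|_p-\|P_Ay\|_p\ge t\big((m+1)^{1/p}-m^{1/p}\big)=tw_{m+1}.
\]

\emph{The loss.} We have
\[
\sum_{n\notin A}\theta_nw_{m+n}y_n=\sum_{n\notin A'}\theta_nw_{m+1+n}y_n+\theta_\nu w_{m+\nu}y_\nu+\sum_{n\notin A'}\theta_n(w_{m+n}-w_{m+1+n})y_n .
\]
Since $|\theta_n|\le1$ and $(w_j)$ decreases, the middle term has modulus at most $tw_{m+1}$, and the last sum has modulus at most $t\sum_{n\ge1}(w_{m+n}-w_{m+1+n})=tw_{m+1}$ by \eqref{eq:tele}. With the factor $\frac12$, the second term of $\Phi$ drops by at most $tw_{m+1}$, which the gain covers.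
\end{proof}

\begin{proposition}\label{prop:formula}
Let $x\in c_{00}$ and $t>0$ with $\|x\|_\infty\le t$. Let $A_0$ be a set of $N$ indices disjoint from $\operatorname{supp}x$, let $\varepsilon\in\mathbb{E}^{A_0}$, and put $y=x+t\sum_{n\in A_0}\varepsilon_ne_n$. Then
\begin{equation}\label{eq:formula}
\|y\|_\Theta=\sup\Big\{\big(\|P_Dx\|_p^p+t^pN\big)^{1/p}+\frac12\Big|\sum_{n\notin D}\theta_nw_{l+N+n}x_n\Big|\Big\},
\end{equation}
where the supremum is over all $l\ge0$, $D\subset\operatorname{supp}x$ with $|D|\le l$, and $\theta\in\Theta$. In particular $\|y\|_\Theta$ depends only on $x$, $t$ and $N$.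
\end{proposition}

\begin{proof}
Every $\nu\in A_0$ satisfies $|y_\nu|=t=\|y\|_\infty$. Applying Lemma~\ref{lem:exchange} once for each element of $A_0\setminus A$, we replace any admissible triple $(A,m,\theta)$ by an admissible triple whose set contains $A_0$ and whose value at $y$ is no smaller. So $\|y\|_\Theta$ is the supremum of $\Phi_{A,m,\theta}(y)$ over admissible triples with $A\supset A_0$.

For such a triple put $D=A\cap\operatorname{supp}x$ and $l=m-N$. Since $D$ and $A_0$ are disjoint subsets of $A$, we have $|D|\le|A|-N\le l$ and $\|P_Ay\|_p^p=\|P_Dx\|_p^p+t^pN$. Since $y=x$ off $A$ and $x=0$ on $A\setminus D$, we have $\sum_{n\notin A}\theta_nw_{m+n}y_n=\sum_{n\notin D}\theta_nw_{l+N+n}x_n$. So $\Phi_{A,m,\theta}(y)$ is the quantity in \eqref{eq:formula} for $(D,l,\theta)$. Conversely, every $(D,l,\theta)$ allowed in \eqref{eq:formula} arises in this way from the admissible triple $(D\cup A_0,l+N,\theta)$.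
\end{proof}

\begin{corollary}\label{cor:A}
If the unit vectors form a Schauder basis of the completion $\mathbb{X}$ of $(c_{00},\|\cdot\|_\Theta)$, then this basis has Property~(A).
\end{corollary}

\begin{proof}
Let $x,t,A,B,\varepsilon,\eta$ be as in the definition of Property~(A), and let $x^{(k)}=P_{\{1,\dots,k\}}x\in c_{00}$. Then $\|x^{(k)}\|_\infty\le t$ and $\operatorname{supp}x^{(k)}\subset\operatorname{supp}x$, so Proposition~\ref{prop:formula} gives $\|x^{(k)}+t\mathbf{1}_{\varepsilon,A}\|_\Theta=\|x^{(k)}+t\mathbf{1}_{\eta,B}\|_\Theta$. Let $k\to\infty$.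
\end{proof}

With $x=0$, formula \eqref{eq:formula} shows that $\|\mathbf{1}_{\varepsilon,A}\|_\Theta=|A|^{1/p}$, exactly as in $\ell_p$. The signs of the smaller coefficients, however, remain visible.

\begin{example}
Take $p$ and $\Theta$ as in Example~\ref{ex:two}, let $0<s<w_2/2$, and apply \eqref{eq:formula} with $t=N=1$. The choice $D=\emptyset$, $l=0$ gives $\|s(e_1+e_2)+e_3\|_\Theta\ge1+\frac s2(w_2+w_3)$. For $s(e_1-e_2)+e_3$, the choice $D=\emptyset$ gives $1+\frac s2(w_{l+2}-w_{l+3})\le1+\frac s2w_3$ (for $l=0$ use $w_2\le2w_3$); a one-point set $D$ has $l\ge1$ and gives at most $\sqrt{1+s^2}+\frac s2w_3$; and $D=\{1,2\}$ gives $\sqrt{1+2s^2}$. Hence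
\[
\|s(e_1-e_2)+e_3\|_\Theta\le1+\tfrac s2w_3+s^2<\|s(e_1+e_2)+e_3\|_\Theta .
\]
\end{example}

\begin{remark}
Both features of Definition~\ref{def:norm} matter. Let $\Theta=\{(1,1,\dots)\}$. If $\frac12$ is replaced by a factor $\lambda>1$, then $e_n$ has norm $\max\{1,\lambda w_n\}$, which depends on $n$. If the shifted weights $w_{m+n}$ are replaced by $w_n$, then the vector $\sum_{n\in B}e_n$ with $|B|=N$ has norm at least $(N-1)^{1/p}+\frac12$ when $1\in B$ (take $A=B\setminus\{1\}$) and at most $N^{1/p}+\frac N2w_{\min B}$ in general; for large $N$ and $B$ far out, the second bound is below the first. In both cases Property~(A) fails with $x=0$.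
\end{remark}

\section{Planting a basis on dyadic blocks}\label{sec:blocks}

We prove Theorem~\ref{thm:general}. By \eqref{eq:w}, $w_n^q\asymp1/n$. So $\sum_nw_n^q=\infty$, and the functionals $x\mapsto\sum_n\theta_nw_nx_n$ need not be bounded on $\ell_p$; this is the room in which conditionality can be created. On each dyadic block
\[
J_j=\{2^j,\dots,2^{j+1}-1\}\qquad(j\ge0),
\]
on the other hand, $\sum_{n\in J_j}w_n^q\asymp1$. Each block therefore carries one functional of norm comparable to $1$ on $\ell_p$, namely
\[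
S_j(x)=\sum_{n\in J_j}w_nx_n ,
\]
and we let $S_j(x)$ play the role of the $j$-th coefficient of a vector of $H$. Put $Sx=(S_j(x))_{j\ge0}\in c_{00}$. Since $w_n^q\le1/n\le2^{-j}$ on $J_j$ and $|J_j|=2^j$, H\"older's inequality gives
\begin{equation}\label{eq:block}
\Big|\sum_{n\in J}w_nx_n\Big|\le\|P_{J_j}x\|_p\quad(J\subset J_j),\qquad\text{and hence}\qquad\|Sx\|_p\le\|x\|_p .
\end{equation}

For $a=(a_j)_{j\ge0}\in c_{00}$ write $\|a\|_H=\|\sum_ja_jh_j\|$, so that $H$ is the completion of $(c_{00},\|\cdot\|_H)$. Multiplying the norm of $H$ by a constant changes neither $k_N(\mathcal{H})$ nor the isomorphism class of $H$, so we assume $\|h_j\|\le1$ for all $j$. Let $K$ be the basis constant of $\mathcal{H}$ and let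
\[
\mathcal{B}=\Big\{b=(b_j)_{j\ge0}:\ \Big|\sum_ja_jb_j\Big|\le\|a\|_H\text{ for all }a\in c_{00}\Big\}.
\]
Testing on $a=e_j$ gives $|b_j|\le1$ for $b\in\mathcal{B}$; this is where $\sup_j\|h_j\|<\infty$ is used. The sequences $(f(h_j))_j$ with $f\in H^*$, $\|f\|\le1$, belong to $\mathcal{B}$, so the Hahn--Banach theorem gives $\|a\|_H=\sup_{b\in\mathcal{B}}|\sum_ja_jb_j|$. Let $\Theta$ be the set of sequences $\theta$ with $\theta_n=b_j$ for $n\in J_j$, where $b$ ranges over $\mathcal{B}$, and let $\mathbb{X}$ be the completion of $(c_{00},\|\cdot\|_\Theta)$.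

The triples with $m=0$ compute $\frac12\|Sx\|_H$. The difficulty is that the triples with $m\ge1$ use the shifted weights $w_{m+n}$, which are not expressed through $Sx$. The next lemma shows that they add nothing essential: for $n$ large compared with $m$ the shift is a small perturbation, and the indices $n$ up to about $2m$ are too few to matter.

\begin{lemma}\label{lem:equiv}
For $x\in c_{00}$,
\[
\max\{\|x\|_p,\tfrac12\|Sx\|_H\}\le\|x\|_\Theta\le3\|x\|_p+\tfrac{1+K}2\|Sx\|_H .
\]
In particular $\|x\|_\Theta\asymp\|x\|_p+\|Sx\|_H$.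
\end{lemma}

\begin{proof}
Let $\theta\in\Theta$ come from $b\in\mathcal{B}$. If $m=0$ then $A=\emptyset$ and $\Phi_{\emptyset,0,\theta}(x)=\frac12|\sum_jb_jS_j(x)|$; the supremum over $b$ is $\frac12\|Sx\|_H$. With \eqref{eq:crude} this gives the lower bound, and the upper bound for $m=0$.

Let $m\ge1$ and $|A|\le m$. Choose $k$ with $2^k\le m<2^{k+1}$ and put $L=2^{k+1}$, so that $m<L\le2m$ and $\{n\ge L\}=\bigcup_{j>k}J_j$. Then
\[
\sum_{n\notin A}\theta_nw_{m+n}x_n=\sum_{n\ge L}\theta_nw_nx_n-\sum_{n\ge L}\theta_n(w_n-w_{m+n})x_n+\Big(\sum_{n<L,\,n\notin A}-\sum_{n\ge L,\,n\in A}\Big)\theta_nw_{m+n}x_n .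
\]
The first sum is $\sum_{j>k}b_jS_j(x)$, so its modulus is at most $\|Sx-P_{\{0,\dots,k\}}Sx\|_H\le(1+K)\|Sx\|_H$. For the second, $0\le w_n-w_{m+n}\le w_{m+1}$ when $n>m$, so \eqref{eq:tele} and \eqref{eq:w} give
\[
\sum_{n>m}(w_n-w_{m+n})^q\le w_{m+1}^{q-1}\sum_{n>m}(w_n-w_{m+n})=w_{m+1}^{q-1}\sum_{j=m+1}^{2m}w_j\le m\,w_{m+1}^q\le1,
\]
and H\"older's inequality bounds the second sum by $\|x\|_p$. The last two sums run over disjoint sets with at most $2m+m$ indices in total, and $w_{m+n}^q\le1/m$; by H\"older's inequality they contribute at most $3^{1/q}\|x\|_p\le3\|x\|_p$. Therefore $\Phi_{A,m,\theta}(x)\le\|x\|_p+\frac12\big((1+K)\|Sx\|_H+4\|x\|_p\big)$.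
\end{proof}

\begin{lemma}\label{lem:schauder}
The unit vectors form a Schauder basis $\mathcal{X}$ of $\mathbb{X}$, and $\mathcal{X}$ has Property~(A).
\end{lemma}

\begin{proof}
Let $N\in J_k$ and $P=P_{\{1,\dots,N\}}$. The blocks $J_j$ with $j<k$ lie inside $\{1,\dots,N\}$ and those with $j>k$ lie outside, so $SPx=P_{\{j<k\}}Sx+\lambda e_k$ with $\lambda=\sum_{2^k\le n\le N}w_nx_n$. By \eqref{eq:block}, $|\lambda|\le\|x\|_p$, hence $\|SPx\|_H\le K\|Sx\|_H+\|x\|_p$. Also $\|Px\|_p\le\|x\|_p$. By Lemma~\ref{lem:equiv}, $\|Px\|_\Theta\le C\|x\|_\Theta$ with $C$ independent of $N$. Now use (B1) and Corollary~\ref{cor:A}.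
\end{proof}

To identify $\mathbb{X}$ we need a right inverse of $S$, that is, vectors $v_j$ with $Sv_j=e_j$ and bounded $\ell_p$ norms. Let
\[
\sigma_j=\sum_{n\in J_j}w_n,\qquad v_j=\sigma_j^{-1}\sum_{n\in J_j}e_n,\qquad Va=\sum_ja_jv_j\quad(a\in c_{00}).
\]
Then $SVa=a$. By \eqref{eq:w}, $\sigma_j\ge\frac1p2^j2^{-(j+1)/q}=\frac1p2^{j/p}2^{-1/q}$, so $\|v_j\|_p=2^{j/p}/\sigma_j\le2p$. As the $v_j$ have disjoint supports,
\begin{equation}\label{eq:V}
\|Va\|_p\le2p\|a\|_p .
\end{equation}

\begin{lemma}\label{lem:iso}
$\mathbb{X}\simeq\ell_p\oplus H$, and $\|Va\|_\Theta\asymp\|a\|_H$ for $a\in c_{00}$.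
\end{lemma}

\begin{proof}
Put $U=I-VS$ on $c_{00}$ and $Y_0=\{y\in c_{00}:Sy=0\}$. From $SV=I$ we get $SU=0$ and $UV=0$, and $Uy=y$ for $y\in Y_0$; so $U$ is a projection of $c_{00}$ onto $Y_0$. The map $x\mapsto(Ux,Sx)$ is a linear bijection of $c_{00}$ onto $Y_0\oplus c_{00}$, with inverse $(y,a)\mapsto y+Va$. By \eqref{eq:V} and \eqref{eq:block}, $\|Ux\|_p\le(1+2p)\|x\|_p$. By \eqref{eq:V} and the hypothesis \eqref{eq:lower},
\[
\|x\|_p\le\|Ux\|_p+2p\|Sx\|_p\le\|Ux\|_p+2pC_0\|Sx\|_H .
\]
Together with Lemma~\ref{lem:equiv} these two inequalities give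
\begin{equation}\label{eq:split}
\|x\|_\Theta\asymp\|Ux\|_p+\|Sx\|_H .
\end{equation}
For $x=Va$ this is the second assertion. Passing to completions, $\mathbb{X}\simeq Y\oplus H$, where $Y$ is the closure of $Y_0$ in $\ell_p$.

The operator $U$ extends to a bounded projection of $\ell_p$. Its range is closed and contains $U(c_{00})=Y_0$ as a dense subset, so it equals $Y$. For each $j\ge1$ the block $J_j$ has at least two elements and thus supports a nonzero vector of $Y_0$; so $Y$ is infinite-dimensional. By Pe{\l}czy\'nski's theorem \cite{Pel}, an infinite-dimensional complemented subspace of $\ell_p$ is isomorphic to $\ell_p$. Hence $Y\simeq\ell_p$.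
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $F\subset\{0,\dots,N-1\}$ and $A=\bigcup_{j\in F}J_j\subset\{1,\dots,2^N-1\}$. Since $v_j$ is supported on $J_j$, we have $P_AVa=VP_Fa$ for all $a\in c_{00}$. By Lemma~\ref{lem:iso},
\[
\|P_Fa\|_H\le C\|P_AVa\|_\Theta\le C\,k_{2^N-1}(\mathcal{X})\,\|Va\|_\Theta\le C'\,k_{2^N-1}(\mathcal{X})\,\|a\|_H ,
\]
so $k_N(\mathcal{H})\le C'k_{2^N-1}(\mathcal{X})$ for all $N\ge1$. The left side is unbounded by (B2), so $\mathcal{X}$ is conditional, again by (B2). It has Property~(A) by Lemma~\ref{lem:schauder}. Finally, let $T\colon\mathbb{X}\to\ell_p\oplus H$ be an isomorphism. Then $z\mapsto\|T^{-1}z\|_\Theta$ is an equivalent norm on $\ell_p\oplus H$ that makes $T$ an isometry, and $(Te_n)$ is the required basis.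
\end{proof}

\begin{remark}
The lower estimate \eqref{eq:lower} enters only through \eqref{eq:split}. It says that on the vectors $Va$ the norm of $H$ is not drowned by the $\ell_p$ norm. If instead $\|a\|_H\le C\|a\|_p$ on $c_{00}$, then Lemma~\ref{lem:equiv} and \eqref{eq:block} give $\|x\|_\Theta\asymp\|x\|_p$, and $\mathcal{X}$ is unconditional whatever $\mathcal{H}$ is.
\end{remark}

\begin{remark}
The logarithm in Theorem~\ref{thm:lp} is built into Definition~\ref{def:norm}. For any $\Theta$ and any $A\subset\{1,\dots,m\}$, inequality \eqref{eq:crude}, H\"older's inequality and $\sum_{n\le m}w_n^q\le1+\log m$ give $\|P_Ax\|_\Theta\le\big(1+\frac12(1+\log m)^{1/q}\big)\|x\|_\Theta$. So these norms cannot produce an exponent larger than $1/q=1-\frac1p$.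
\end{remark}

\section{A conditional basis of $\ell_p$ by fractional summation}\label{sec:lp}

For Theorem~\ref{thm:lp} we need a bounded conditional basis of $\ell_p$ itself that satisfies \eqref{eq:lower} with the same $p$. In this section sequences are indexed by $n\ge0$, and $(a*b)_n=\sum_{s=0}^na_sb_{n-s}$. Convolution corresponds to the product of formal power series, so it is commutative and associative with unit $e_0$, and $e_j*c$ is $c$ shifted $j$ places to the right.

We look for a basis made of the shifts $h_j=e_j*g$ of one sequence $g\in\ell_p$. Then $\|h_j\|_p$ is constant and $\sum_ja_jh_j=g*a$. If $g$ has a convolution inverse in $\ell_1$, the lower estimate \eqref{eq:lower} follows. If $g\notin\ell_1$, a sum of many consecutive shifts piles up, while an alternating sum cancels. The series $(1-z)^{-\gamma}$ interpolates between $\gamma=0$, where $g*a=a$, and $\gamma=1$, where $g*a$ is the sequence of partial sums of $a$; for $0<\gamma<1/q$ its coefficients have all the properties listed.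

Fix $0<\gamma<1/q$ and define, with empty products equal to $1$,
\[
g_n=\prod_{s=1}^n\Big(1-\frac{1-\gamma}s\Big),\qquad\rho_n=\prod_{s=1}^n\Big(1-\frac\gamma s\Big),\qquad r_0=1,\quad r_n=\rho_n-\rho_{n-1}=-\frac\gamma n\,\rho_{n-1}\ \ (n\ge1).
\]
These are the Taylor coefficients of $(1-z)^{-\gamma}$, $(1-z)^{\gamma-1}$ and $(1-z)^\gamma$; we use only the product formulas. The sequences $g$ and $\rho$ are positive and decreasing. For $0<\delta<1$ and $n\ge0$,
\begin{equation}\label{eq:prod}
(1-\delta)(n+1)^{-\delta}\le\prod_{s=1}^n\Big(1-\frac\delta s\Big)\le(n+1)^{-\delta}.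
\end{equation}
The upper bound follows from $1-u\le e^{-u}$ and $\sum_{s\le n}1/s\ge\log(n+1)$. For the lower bound use $1-\delta/s\ge(1-1/s)^\delta$ for $s\ge2$, which holds by concavity of $u\mapsto u^\delta$, and $\prod_{s=2}^n(1-1/s)=1/n$. Thus
\begin{equation}\label{eq:g}
\gamma(n+1)^{\gamma-1}\le g_n\le(n+1)^{\gamma-1},\qquad\rho_n\le(n+1)^{-\gamma}.
\end{equation}
So $g\in\ell_p$ because $p(1-\gamma)>1$; for $1/q\le\gamma<1$ this would fail. Also $\|r\|_1=1+\sum_{n\ge1}(\rho_{n-1}-\rho_n)=2$, because $\rho_0=1$ and $\rho_n\to0$.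

The partial sum projections of $(h_j)$ will lead to truncated convolutions of $r$ and $g$. These have a closed form.

\begin{lemma}\label{lem:identity}
For $n\ge1$ and $0\le i\le n$,
\[
\sum_{u=0}^ir_u\,g_{n-u}=\frac{n-i}n\,\rho_i\,g_{n-i}.
\]
In particular $r*g=e_0$.
\end{lemma}

\begin{proof}
Fix $n$ and call the right side $R_i$. For $i=0$ both sides equal $g_n$. For $1\le i\le n$, the relations $\rho_i=(1-\gamma/i)\rho_{i-1}$ and $(n-i+1)g_{n-i+1}=(n-i+\gamma)g_{n-i}$ give
\[
R_i-R_{i-1}=\frac{\rho_{i-1}g_{n-i}}n\Big[(n-i)\Big(1-\frac\gamma i\Big)-(n-i+\gamma)\Big]=\frac{\rho_{i-1}g_{n-i}}n\cdot\Big(-\frac{\gamma n}i\Big)=r_i\,g_{n-i}.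
\]
Induction on $i$ proves the identity. The case $i=n$ gives $(r*g)_n=0$ for $n\ge1$, and $(r*g)_0=1$.
\end{proof}

We also recall the Schur test. \emph{Let $T(j,i)\ge0$ and $s_i>0$ for $i,j\ge0$ satisfy $\sum_iT(j,i)s_i^q\le Ms_j^q$ for all $j$ and $\sum_jT(j,i)s_j^p\le Ms_i^p$ for all $i$. Then $\|Td\|_p\le M\|d\|_p$, where $(Td)_j=\sum_iT(j,i)d_i$.} Indeed, H\"older's inequality applied to $T|d_i|=(T^{1/q}s_i)(T^{1/p}s_i^{-1}|d_i|)$ gives $|(Td)_j|^p\le M^{p/q}s_j^p\sum_iT(j,i)s_i^{-p}|d_i|^p$, and summing over $j$ gives $\|Td\|_p^p\le M^{p/q+1}\|d\|_p^p=M^p\|d\|_p^p$.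

\begin{proposition}\label{prop:basis}
The sequence $\mathcal{H}=(h_j)_{j\ge0}$, $h_j=e_j*g$, is a Schauder basis of $\ell_p$ with $\|h_j\|_p=\|g\|_p$ and $\|a\|_p\le2\|\sum_ja_jh_j\|_p$ for $a\in c_{00}$. There is $c>0$ with $k_N(\mathcal{H})\ge cN^\gamma$ for all $N\ge1$; in particular $\mathcal{H}$ is conditional.
\end{proposition}

\begin{proof}
\emph{Lower estimate and density.} For $d\in\ell_p$ the series $\sum_nr_n(e_n*d)$ converges absolutely in $\ell_p$, since shifts are isometries and $\|r\|_1=2$. Comparing coordinates, its sum is $r*d$, so $\|r*d\|_p\le2\|d\|_p$. With $d=g*a$ we have $r*d=a$ by Lemma~\ref{lem:identity}, which gives the lower estimate. With $d=h_i$ we get $e_i=\sum_nr_nh_{n+i}$, so the closed span of $\mathcal{H}$ contains every $e_i$ and equals $\ell_p$.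

\emph{Partial sums.} Let $a\in c_{00}$, $d=g*a$, $N\ge0$ and $P=P_{\{0,\dots,N\}}$. By (B1) it suffices to bound $\|g*Pa\|_p$ by $C\|d\|_p$ with $C$ independent of $N$. For $n\le N$ we have $(g*Pa)_n=d_n$. The difficulty is the tail: the vectors $h_0,\dots,h_N$ extend beyond $N$, where the cancellation with later terms has been cut off. For $n=N+1+j$ with $j\ge0$, insert $a=r*d$ and exchange the order of summation:
\[
(g*Pa)_n=\sum_{s=0}^Ng_{n-s}\sum_{l=0}^sr_{s-l}d_l=\sum_{l=0}^Nd_l\sum_{u=0}^{N-l}r_u\,g_{n-l-u}=\sum_{i=0}^NT(j,i)\,d_{N-i},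
\]
where $i=N-l$, so that $n-l=i+j+1$, and by Lemma~\ref{lem:identity} and \eqref{eq:g}
\[
T(j,i)=\sum_{u=0}^ir_u\,g_{i+j+1-u}=\frac{j+1}{i+j+1}\,\rho_i\,g_{j+1},\qquad0\le T(j,i)\le\Big(\frac{j+1}{i+1}\Big)^{\gamma}\frac1{\max\{i+1,j+1\}} .
\]
The kernel $T$ does not depend on $N$. Apply the Schur test with $s_i=(i+1)^{-1/(pq)}$, so that $s_i^q=(i+1)^{-1/p}$ and $s_i^p=(i+1)^{-1/q}$. Write $\mu=i+1$, $\nu=j+1$, and use the integral comparisons $\sum_{\mu\le\nu}\mu^{-\alpha}\le\nu^{1-\alpha}/(1-\alpha)$ for $0\le\alpha<1$ and $\sum_{\mu>\nu}\mu^{-1-\beta}\le\nu^{-\beta}/\beta$ for $\beta>0$. Since $\gamma+\frac1p<1$,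
\[
\sum_iT(j,i)s_i^q\le\nu^{\gamma-1}\sum_{\mu\le\nu}\mu^{-\gamma-\frac1p}+\nu^\gamma\sum_{\mu>\nu}\mu^{-1-\gamma-\frac1p}\le M\nu^{-1/p},\qquad M=\frac1{\frac1q-\gamma}+\frac1{\frac1p+\gamma},
\]
and since $0<\frac1q-\gamma<1$,
\[
\sum_jT(j,i)s_j^p\le\mu^{-1-\gamma}\sum_{\nu\le\mu}\nu^{-(\frac1q-\gamma)}+\mu^{-\gamma}\sum_{\nu>\mu}\nu^{-1-(\frac1q-\gamma)}\le M\mu^{-1/q}.
\]
So the tail has $\ell_p$ norm at most $M\|d\|_p$, and $\|g*Pa\|_p\le(1+M)\|d\|_p$.

\emph{Conditionality.} Let $N\ge1$, $a=\sum_{s<N}e_s$ and $a'=\sum_{s<N}(-1)^se_s$. For $n<N$, monotonicity and \eqref{eq:g} give $(g*a)_n=\sum_{i\le n}g_i\ge(n+1)g_n\ge\gamma(n+1)^\gamma$, so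
\[
\|g*a\|_p^p\ge\gamma^p\sum_{\nu=1}^N\nu^{\gamma p}\ge\frac{\gamma^p}{\gamma p+1}\,N^{\gamma p+1}.
\]
On the other hand, $(g*a')_n=\sum_{s=0}^{\min\{n,N-1\}}(-1)^sg_{n-s}$ is an alternating sum of positive monotone terms, so its modulus is at most the largest term. That term is $g_0=1$ for $n<N$ and $g_{n-N+1}$ for $n\ge N$. Hence $\|g*a'\|_p\le N^{1/p}+\|g\|_p\le(1+\|g\|_p)N^{1/p}$, and $\|g*a\|_p\ge c'N^\gamma\|g*a'\|_p$ with $c'>0$ independent of $N$. Finally $a=2P_Ea'-a'$, where $E$ is the set of even integers in $\{0,\dots,N-1\}$. So $c'N^\gamma\le2k_N(\mathcal{H})+1\le3k_N(\mathcal{H})$, where we used that a nonzero projection has norm at least $1$. Conditionality follows from (B2).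
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lp}]
Fix $0<\gamma<1/q$. By Proposition~\ref{prop:basis}, Theorem~\ref{thm:general} applies to $H=\ell_p$ with the basis $\mathcal{H}$. It gives an equivalent norm on $\ell_p\oplus\ell_p\simeq\ell_p$ and a conditional basis $\mathcal{X}$ with Property~(A) such that $k_{2^N-1}(\mathcal{X})\ge cN^\gamma$ for all $N\ge1$. Given $m\ge2$, choose $N\ge1$ with $2^N-1\le m<2^{N+1}-1$. Then $2N\ge N+1>\log m$, and $k_m(\mathcal{X})\ge k_{2^N-1}(\mathcal{X})\ge c\,2^{-\gamma}(\log m)^\gamma$.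
\end{proof}

\begin{remark}
For $H=\ell_p$ the appeal to \cite{Pel} can be avoided. The inequalities in the proof of Lemma~\ref{lem:iso}, together with \eqref{eq:block}, give $\|x\|_p\asymp\|Ux\|_p+\|Sx\|_p$, that is, $\ell_p\simeq Y\oplus\ell_p$. Hence $\mathbb{X}\simeq Y\oplus H=Y\oplus\ell_p\simeq\ell_p$ directly.
\end{remark}

\section{Super-reflexive spaces}\label{sec:super}

A Banach space $Z$ is \emph{finitely representable} in $H$ if for every finite-dimensional subspace $F\subset Z$ and every $\delta>0$ there is an injective linear map $T\colon F\to H$ with $\|T\|\,\|T^{-1}\|\le1+\delta$. The space $H$ is \emph{super-reflexive} if every space finitely representable in it is reflexive. We use three textbook facts: a space is super-reflexive if and only if it has an equivalent uniformly convex norm; $\ell_p$ is uniformly convex for $1<p<\infty$; and the direct sum of two uniformly convex spaces, normed by $(\|y\|^2+\|z\|^2)^{1/2}$, is uniformly convex. Consequently, if $H$ is super-reflexive, then so is $\ell_p\oplus H$ under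 any equivalent norm.

\begin{proof}[Proof of Corollary~\ref{cor:super}]
By the theorem of Pe{\l}czy\'nski and Singer \cite{PS}, an infinite-dimensional space with a Schauder basis has a normalized conditional basis; let $(h_j)_{j\ge0}$ be such a basis of $H$. By a theorem of James \cite{James} (for uniformly convex spaces see also Gurarii and Gurarii \cite{GG}), every normalized basis of a super-reflexive space satisfies \eqref{eq:lower} for some $p<\infty$. Since $\|a\|_p$ is nonincreasing in $p$, we may take $p>1$. Theorem~\ref{thm:general} gives an equivalent norm on $\ell_p\oplus H$ that admits a conditional Schauder basis with Property~(A). This space is super-reflexive, and $H$ is complemented in it.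
\end{proof}

\begin{thebibliography}{9}

\bibitem{AABB}
Fernando Albiac, Jose L. Ansorena, Pablo Bern\'a and Miguel Berasategui,
\emph{Conditional bases with Property~(A)},
arXiv:2409.04883 (2024).

\bibitem{GG}
V.~I. Gurarii and N.~I. Gurarii, 1971.

\bibitem{James}
R.~C. James, Pacific J. Math. 41 (1972).

\bibitem{Pel}
Pe{\l}czy\'nski, 1960.

\bibitem{PS}
Pe{\l}czy\'nski and Singer, Studia Math. 25 (1964).

\end{thebibliography}
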